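\title{The least disagreement bound for simultaneous couplings}

\begin{abstract}
Two random variables at total variation distance $x$ can be coupled so that they differ with probability $x$. Any finite collection of real random variables can be coupled so that every pair at distance $x$ differs with probability at most $F(x)=2x/(1+x)$. We prove that $F$ cannot be lowered at any point: a function $f:[0,1]\to[0,1]$ can take the place of $F$ if and only if $f\ge F$. For each $x\in(0,1)$ and each prime $q$ we construct $q$ laws, all at mutual distance exactly $x$, such that in every coupling the average probability of disagreement is at least $F(x)-O_x(\ln q/\sqrt q)$.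
\end{abstract}

\section{Introduction}\label{sec:intro}

The total variation distance between random variables $X$ and $Y$ is
\[
d_{\mathrm{TV}}(X,Y)=\sup_A\,\bigl|\mathbb P(X\in A)-\mathbb P(Y\in A)\bigr| .
\]
It depends only on the laws $P,Q$ of $X,Y$, and we also write $d_{\mathrm{TV}}(P,Q)$. If $P$ and $Q$ have densities $p$ and $p'$ with respect to a measure $\mu$, the supremum is attained at $A=\{p>p'\}$, so
\begin{equation}\label{eq:overlap}
d_{\mathrm{TV}}(P,Q)=\int (p-p')^+\,d\mu=1-\int\min(p,p')\,d\mu .
\end{equation}
A \emph{coupling} of a collection of random variables is a family of random variables on one probability space, each with the law of the corresponding member of the collection; we use the same letters for the coupled variables. In every coupling of $X$ and $Y$ we have $|\mathbb P(X\in A)-\mathbb P(Y\in A)|\le\mathbb P(X\ne Y)$ for all $A$, hence $\mathbb P(X\neq Y)\ge d_{\mathrm{TV}}(X,Y)$. It is a textbook fact that some coupling attains equality. So the distance measures how often two variables are forced to differ. With many variables one would like a single coupling that is good for all pairs at once.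

\begin{definition}\label{def:bound}
A function $f:[0,1]\to[0,1]$ is a \emph{disagreement bound} if every finite collection $\mathcal S$ of real random variables has a coupling such that
\[
\mathbb P(X\ne Y)\le f\bigl(d_{\mathrm{TV}}(X,Y)\bigr)\qquad\text{for all }X,Y\in\mathcal S .
\]
\end{definition}

Laws on an arbitrary finite set are covered by the definition: label the elements by distinct real numbers, which changes neither the distances nor the events $\{X\neq Y\}$. We do this below without comment.

For collections of two variables the function $f(x)=x$ suffices. For three it does not.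

\begin{example}\label{ex:punctured}
Let $N\ge2$ and let $P_j$ be uniform on $\{1,\dots,N\}\setminus\{j\}$ for $j=1,\dots,N$. Two of these sets share $N-2$ points, so by \eqref{eq:overlap} all distances equal $1-\frac{N-2}{N-1}=\frac1{N-1}$. In any coupling the $X_j$ are almost surely not all equal, because a common value $i$ is impossible for $X_i$. If the value of $X_1$ is taken by exactly $a$ of the variables, then $1\le a\le N-1$ and at least $a(N-a)\ge N-1$ of the $\binom N2$ pairs disagree. The average of $\mathbb P(X_j\ne X_l)$ over pairs is therefore at least $(N-1)/\binom N2=2/N$, and every disagreement bound satisfies $f\bigl(\frac1{N-1}\bigr)\ge\frac2N$. For $N=3$ this reads $f(\frac12)\ge\frac23$.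
\end{example}

Let
\[
F(x)=\frac{2x}{1+x},\qquad\text{so that}\qquad 1-F(x)=\frac{1-x}{1+x},\qquad x\in[0,1].
\]
It is known that $F$ is a disagreement bound, even for countable collections; Section~\ref{sec:upper} recalls the standard argument for finite ones. Since $F\bigl(\frac1{N-1}\bigr)=\frac2N$, Example~\ref{ex:punctured} shows that $F$ cannot be lowered at the points $1,\frac12,\frac13,\dots$. This suggests that $F$ is optimal everywhere, and leads to the question, posed by Angel and Spinka~\cite{AS}: \emph{does every disagreement bound $f$ satisfy $f(x)\ge F(x)$ for all $x\in[0,1]$?} Definition~\ref{def:bound} asks for neither monotonicity nor continuity of $f$, so a lower bound at one point says nothing directly about another, and each $x$ needs collections of its own. The answer is yes.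

\begin{theorem}\label{thm:main}
Every disagreement bound $f$ satisfies $f(x)\ge F(x)$ for all $x\in[0,1]$.
\end{theorem}

The theorem follows from a quantitative statement about collections in which all distances are equal. Here $\mathbb F_q$ is the field with $q$ elements, and $O_x(\cdot)$ hides a constant that depends only on $x$.

\begin{theorem}\label{thm:quant}
Let $x\in(0,1)$, let $q$ be prime, let $r\ge1$ be an integer, and put
\[
\eta=\max\Bigl\{\frac{3r^2}{2q}+\sqrt{\frac{2r\ln q}{q}},\ x^r\Bigr\}.
\]
There are $q$ laws $(P_j)_{j\in\mathbb F_q}$ on a common finite set of reals with $d_{\mathrm{TV}}(P_j,P_l)=x$ for all $j\ne l$, such that every coupling $(X_j)_{j\in\mathbb F_q}$ with $X_j\sim P_j$ satisfies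
\[
\frac1{q(q-1)}\sum_{j\ne l}\mathbb P(X_j\ne X_l)\ \ge\ F(x)-2\eta .
\]
For $r=\lceil \ln q/(2\ln(1/x))\rceil$ one has $\eta=O_x(\ln q/\sqrt q)$.
\end{theorem}

\begin{corollary}\label{cor:class}
A function $f:[0,1]\to[0,1]$ is a disagreement bound if and only if $f\ge F$ pointwise. The inequality $f\ge F$ already follows from this weaker property: for every $x\in[0,1]$ and $N\ge2$, every collection $X_1,\dots,X_N$ of real random variables with all pairwise distances equal to $x$ has a coupling with $\frac1{N(N-1)}\sum_{j\neq l}\mathbb P(X_j\ne X_l)\le f(x)$.
\end{corollary}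

\section{A coupling that achieves $F$}\label{sec:upper}

The construction is rejection sampling with one shared sequence of samples. It uses one fact. Let $\xi_1,\xi_2,\dots$ be i.i.d.\ with law $\nu$, let $\nu(D)>0$, and let $T$ be the first time with $\xi_T\in D$. Then $\mathbb P(T=t,\ \xi_t\in B)=(1-\nu(D))^{t-1}\nu(B\cap D)$; summing over $t$ shows that $T$ is almost surely finite and that $\xi_T$ has law $\nu(\,\cdot\cap D)/\nu(D)$.

\begin{proposition}\label{prop:upper}
$F$ is a disagreement bound.
\end{proposition}

\begin{proof}
Let $P_1,\dots,P_N$ be the laws of the collection, let $\mu=\sum_jP_j$, and let $p_j=dP_j/d\mu$, which we may take with values in $[0,1]$ because $P_j\le\mu$. Let $\xi_t=(\omega_t,h_t)$, $t\ge1$, be i.i.d.\ with law $\nu=(\mu/N)\otimes\mathrm{Unif}[0,1]$, and let $D_j=\{(\omega,h):h<p_j(\omega)\}$ be the region under the graph of $p_j$. For every Borel set $A$,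
\[
\nu\bigl(D_j\cap(A\times[0,1])\bigr)=\frac1N\int_Ap_j\,d\mu=\frac{P_j(A)}N ,
\]
and in particular $\nu(D_j)=1/N$. Let $T_j$ be the first time with $\xi_t\in D_j$ and put $X_j=\omega_{T_j}$. By the fact above, $X_j\sim P_j$.

Fix $j\ne l$ and write $d=d_{\mathrm{TV}}(P_j,P_l)$. If the first sample that falls in $D_j\cup D_l$ lies in $D_j\cap D_l$, then $T_j=T_l$ and $X_j=X_l$. The sets $D_j\cap D_l$ and $D_j\cup D_l$ are the regions under $\min(p_j,p_l)$ and $\max(p_j,p_l)$. By \eqref{eq:overlap}, $\int\min(p_j,p_l)\,d\mu=1-d$, and $\int\max(p_j,p_l)\,d\mu=2-(1-d)=1+d$ because $\max+\min=p_j+p_l$. Hence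
\[
\mathbb P(X_j=X_l)\ge\frac{\nu(D_j\cap D_l)}{\nu(D_j\cup D_l)}=\frac{1-d}{1+d}=1-F(d).\qedhere
\]
\end{proof}

This coupling indicates what a matching lower bound must look like. Let the laws be uniform on subsets $A_1,\dots,A_N$ of a finite set $\Omega$, each of density $1-x$. Draw uniform points of $\Omega$ one after another and let $X_j$ be the first that falls in $A_j$. Index $j$ is served by the $s$th draw with probability
\begin{equation}\label{eq:v}
v_s=(1-x)x^{s-1},\qquad\text{where}\qquad v_1+\dots+v_s=1-x^s ,
\end{equation}
so $v_s$ is the expected fraction of indices served by that draw. If the sets look independent, the actual fractions should be near $v_1,v_2,\dots$, and the fraction of pairs served by the same draw should be near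
\begin{equation}\label{eq:geom}
\sum_{s\ge1}v_s^2=\frac{(1-x)^2}{1-x^2}=\frac{1-x}{1+x}=1-F(x).
\end{equation}
To prove that no coupling does better, we look for sets $A_j$ for which \emph{no} choice of $s$ points can serve more than about a fraction $1-x^s$ of the indices.

\section{Seven laws at distance one half}\label{sec:seven}

Example~\ref{ex:punctured} uses only a restriction on single points: none lies in all the supports. The general argument needs restrictions on sets of $s$ points for many $s$. The following example shows two of them at work.

\begin{example}\label{ex:seven}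
For each of the seven nonzero vectors $y\in\mathbb F_2^3$ let $A_y=\{z\in\mathbb F_2^3: y\cdot z=1\}$ and let $P_y$ be uniform on $A_y$. Each $A_y$ has $4$ points. Distinct nonzero vectors $y,y'$ over $\mathbb F_2$ are linearly independent, so $z\mapsto(y\cdot z,\,y'\cdot z)$ maps $\mathbb F_2^3$ two-to-one onto $\mathbb F_2^2$, and $|A_y\cap A_{y'}|=2$. By \eqref{eq:overlap} all distances equal $1-\frac24=\frac12$.

Exchange the roles of $y$ and $z$. A nonzero point $z$ lies in $4$ of the sets, and $0$ lies in none. Two distinct nonzero points $z,z'$ are both missed by $A_y$ when $y\cdot z=y\cdot z'=0$; this system has two solutions, one of them nonzero. So any two points together meet at most $6$ of the sets.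

Take any coupling and any outcome with $X_y\in A_y$ for all $y$. Group the seven indices by the value of $X_y$, and let $n_1\ge n_2\ge\cdots$ be the group sizes. Then $\sum_in_i=7$, $n_1\le4$ and $n_1+n_2\le6$, and the number of agreeing pairs is $\sum_i\binom{n_i}2$. If $n_1=4$, then $n_2\le2$ and the largest value is $6+1+0=7$, at sizes $(4,2,1)$. If $n_1=3$, the largest value is $3+3+0=6$, at $(3,3,1)$. If $n_1\le2$, it is $3$. So at most $7$ of the $21$ pairs agree, and the average probability of disagreement is at least $\frac23=F(\frac12)$. The restriction $n_1\le4$ alone would allow the sizes $(4,3)$, with $9$ agreeing pairs, and would give only $\frac47$.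
\end{example}

The extremal sizes $4,2,1$ halve at each step, as the sequence \eqref{eq:v} does for $x=\frac12$. The example used the laws in two ways only: the pairwise intersections of the supports fixed the distances, and the number of supports met by a few points bounded the group sizes. Section~\ref{sec:cover} turns such covering bounds into a bound on agreement, and Section~\ref{sec:sets} builds sets with both properties for an arbitrary~$x$.

\section{From covering bounds to agreement bounds}\label{sec:cover}

In general we cannot list the possible group sizes. The case analysis is replaced by a majorization inequality: a decreasing sequence whose partial sums lie below those of $(v_s)$ has a sum of squares at most that of $(v_s)$. We need a version that tolerates an error in the partial sums.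

\begin{lemma}\label{lem:major}
Let $x\in(0,1)$, $\eta\ge0$, and $1\ge c_1\ge c_2\ge\dots\ge c_M\ge0$. If $c_1+\dots+c_s\le1-x^s+\eta$ for $1\le s\le M$, then
\[
\sum_{s=1}^Mc_s^2\le1-F(x)+2\eta .
\]
\end{lemma}

\begin{proof}
For real $a_1,\dots,a_M$ and $b_1,\dots,b_M$, with $a_{M+1}=0$, summation by parts gives
\begin{equation}\label{eq:abel}
\sum_{s=1}^Ma_sb_s=\sum_{s=1}^M(b_1+\dots+b_s)(a_s-a_{s+1}).
\end{equation}
Suppose $a_1\ge\dots\ge a_M\ge0$, so that every factor $a_s-a_{s+1}$ is nonnegative. By \eqref{eq:v}, the hypothesis says $c_1+\dots+c_s\le v_1+\dots+v_s+\eta$. Apply \eqref{eq:abel} with $b=c$, insert this bound, and apply \eqref{eq:abel} with $b=v$: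
\begin{equation}\label{eq:swap}
\sum_{s=1}^Ma_sc_s\le\sum_{s=1}^M(v_1+\dots+v_s+\eta)(a_s-a_{s+1})=\sum_{s=1}^Ma_sv_s+\eta a_1 .
\end{equation}
Both $(c_s)$ and $(v_s)$ are nonincreasing and nonnegative. Using \eqref{eq:swap} first with $a=c$ and then with $a=v$,
\[
\sum_{s=1}^Mc_s^2\le\sum_{s=1}^Mc_sv_s+\eta c_1\le\sum_{s=1}^Mv_s^2+\eta v_1+\eta c_1 .
\]
Since $c_1,v_1\le1$, the claim follows from \eqref{eq:geom}.
\end{proof}

We will be able to control sets of at most $r$ points only. This costs little, because for $s>r$ the target $1-x^s$ is within $x^r$ of the trivial bound $1$. The next statement also allows each law an atom that no other law charges; the reason appears in Section~\ref{sec:proofs}.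

\begin{proposition}\label{prop:agree}
Let $x\in(0,1)$, $\delta\ge0$, and let $N\ge2$ and $r\ge1$ be integers. Let $A_1,\dots,A_N$ be subsets of a finite nonempty set $\Omega$ such that
\begin{equation}\label{eq:cover}
\frac1N\,\#\{j: I\cap A_j\ne\emptyset\}\le1-x^{|I|}+\delta\qquad\text{for all }I\subseteq\Omega\text{ with }1\le|I|\le r .
\end{equation}
Let $*_1,\dots,*_N$ be distinct elements outside $\Omega$, and let $X_1,\dots,X_N$ be random variables on one probability space with $X_j\in A_j\cup\{*_j\}$ almost surely. Then, with $\eta=\max\{\delta,x^r\}$,
\[
\frac1{N(N-1)}\sum_{j\ne l}\mathbb P(X_j\ne X_l)\ge F(x)-2\eta .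
\]
\end{proposition}

\begin{proof}
Fix an outcome with $X_j\in A_j\cup\{*_j\}$ for all $j$. List the points of $\Omega$ as $\omega_1,\dots,\omega_M$ so that the counts $n_s=\#\{j:X_j=\omega_s\}$ are nonincreasing, and put $c_s=n_s/N$. Only $X_j$ can equal $*_j$, so $X_j=X_l$ with $j\neq l$ forces the common value to lie in $\Omega$. The fraction of ordered pairs $j\ne l$ with $X_j=X_l$ is therefore
\begin{equation}\label{eq:pairs}
\sum_{s=1}^M\frac{n_s(n_s-1)}{N(N-1)}\le\sum_{s=1}^M\frac{n_s^2}{N^2}=\sum_{s=1}^Mc_s^2 ,
\end{equation}
where we used $\frac{n-1}{N-1}\le\frac nN$, which is equivalent to $n\le N$.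

We check the hypothesis of Lemma~\ref{lem:major}. Let $1\le s\le M$. If $s\le r$, put $I=\{\omega_1,\dots,\omega_s\}$. An index $j$ with $X_j\in I$ has $X_j\in I\cap A_j$, so \eqref{eq:cover} gives
\[
c_1+\dots+c_s=\frac1N\#\{j:X_j\in I\}\le1-x^s+\delta\le 1-x^s+\eta .
\]
If $s>r$, then $c_1+\dots+c_s\le1=1-x^s+x^s\le1-x^s+x^r\le 1-x^s+\eta$. By the lemma and \eqref{eq:pairs}, the fraction of agreeing ordered pairs is at most $1-F(x)+2\eta$ for this outcome, hence almost surely. Take expectations and pass to complements.
\end{proof}

The set $I$ in this proof depends on the outcome and on the coupling, over which we have no control. This is why \eqref{eq:cover} is required for every small set $I$ and not merely for most.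

\section{Sets with equal intersections and small coverings}\label{sec:sets}

We need sets of density about $1-x$ whose pairwise intersections all have exactly the same size and which satisfy \eqref{eq:cover}. Each of the two obvious candidates has one of these properties and lacks the other. The half-cubes $\{\omega\in\{0,1\}^N:\omega_j=1\}$ have equal intersections, but the single point $(1,\dots,1)$ meets all of them. Sets chosen completely at random are natural for \eqref{eq:cover}, but nothing forces their intersections to be equal. The remedy is a family in which the intersection sizes are fixed by linear algebra, as in Example~\ref{ex:seven}, while free parameters remain that can be chosen at random, and whose ground set is small enough for a union bound over all $I$.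

Let $q$ be prime and let $\Omega$ be the set of the $q^2$ affine functions $g(t)=at+b$ on $\mathbb F_q$, with $a,b\in\mathbb F_q$. Let $1\le k\le q$. Given subsets $S_j\subseteq\mathbb F_q$ of size $k$ for $j\in\mathbb F_q$, put
\begin{equation}\label{eq:A}
A_j=\{g\in\Omega:\ g(j)\in S_j\}.
\end{equation}

\begin{lemma}\label{lem:pair}
For every choice of the $S_j$ we have $|A_j|=qk$ for all $j$ and $|A_j\cap A_l|=k^2$ for all $j\ne l$. Two distinct elements of $\Omega$ take the same value at no more than one $j\in\mathbb F_q$.
\end{lemma}

\begin{proof}
For each slope $a$ exactly $k$ values of $b$ satisfy $aj+b\in S_j$, so $|A_j|=qk$. For $j\ne l$ the element $j-l$ is invertible, so $g$ is determined by the pair $(g(j),g(l))$ through $a=(g(j)-g(l))/(j-l)$ and $b=g(j)-aj$. Thus $g\mapsto(g(j),g(l))$ is an injection, hence a bijection, from $\Omega$ to $\mathbb F_q^2$. It maps $A_j\cap A_l$ onto $S_j\times S_l$, which gives $k^2$, and its injectivity is the last statement.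
\end{proof}

This lemma is the only place where primality is used. Modulo $4$ it fails: the functions $0$ and $2t$ agree at $t=0$ and at $t=2$.

The covering bound, in contrast, depends on the $S_j$: if they all equal one set $S$, then a constant function with value in $S$ lies in every $A_j$. A random choice works. We use Hoeffding's inequality: if $Z_1,\dots,Z_n$ are independent with values in $[0,1]$ and $\bar Z$ is their average, then $\mathbb P(\bar Z-\mathbb E\bar Z\ge\tau)\le e^{-2n\tau^2}$ for $\tau>0$.

\begin{lemma}\label{lem:cover}
Let $x\in(0,1)$, let $q$ be prime, let $r\ge1$ be an integer, and let $k=\lceil(1-x)q\rceil$. Then $1\le k\le q$, and the $k$-sets $S_j$ can be chosen so that the sets \eqref{eq:A} satisfy \eqref{eq:cover} with $N=q$ and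
\[
\delta=\frac{3r^2}{2q}+\tau,\qquad\tau=\sqrt{\frac{2r\ln q}{q}} .
\]
\end{lemma}

\begin{proof}
Since $0<(1-x)q<q$, we have $1\le k\le q$; also $k<(1-x)q+1$, that is,
\begin{equation}\label{eq:k}
q-k>xq-1 .
\end{equation}
Choose the $S_j$ independently, each uniform among the $k$-subsets of $\mathbb F_q$. Fix $I=\{g_1,\dots,g_s\}\subseteq\Omega$ with $1\le s\le r$ and the $g_m$ distinct. Let $Z_j$ be the indicator of $I\cap A_j\neq\emptyset$, that is, of the event that $S_j$ meets $\{g_1(j),\dots,g_s(j)\}$. Each $Z_j$ depends only on $S_j$, so the $Z_j$ are independent.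

\emph{One index.} Call $j$ good if $g_1(j),\dots,g_s(j)$ are distinct. By Lemma~\ref{lem:pair} each pair of functions in $I$ spoils at most one index, so at most $\binom s2\le s^2/2$ indices are not good. We claim that for good $j$
\begin{equation}\label{eq:miss}
\mathbb P(Z_j=0)\ge x^s-\frac{s^2}q .
\end{equation}
If $x<s/q$, then $x^s-s^2/q\le x-s^2/q<s/q-s^2/q\le0$, and there is nothing to prove. Let $x\ge s/q$. Then \eqref{eq:k} gives $q-k>s-1$, so $q-k\ge s$. The event $Z_j=0$ says that $s$ given distinct elements all lie in the complement of $S_j$, a uniform subset of size $q-k$. For $0\le m\le s-1$, \eqref{eq:k} gives $q-k-m>xq-1-(s-1)=xq-s\ge0$. Therefore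
\[
\mathbb P(Z_j=0)=\prod_{m=0}^{s-1}\frac{q-k-m}{q-m}\ge\prod_{m=0}^{s-1}\frac{q-k-m}{q}\ge\Bigl(x-\frac sq\Bigr)^s\ge x^s-\frac{s^2}q ,
\]
where the last step uses $|y^s-z^s|\le s|y-z|$ for $y,z\in[0,1]$.

\emph{The average.} Let $\bar Z=\frac1q\sum_jZ_j$, the left side of \eqref{eq:cover}. Bounding $\mathbb EZ_j$ by $1-x^s+s^2/q$ for the at most $q$ good indices and by $1$ for the others,
\[
\mathbb E\bar Z\le1-x^s+\frac{s^2}q+\frac{s^2}{2q}\le1-x^s+\frac{3r^2}{2q}.
\]
If \eqref{eq:cover} fails for $I$, then $\bar Z-\mathbb E\bar Z>\tau$, and by Hoeffding's inequality this has probability at most $e^{-2q\tau^2}=e^{-4r\ln q}=q^{-4r}$.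

\emph{All sets $I$.} Every nonempty subset of $\Omega$ with at most $r$ elements is the image of a map $\{1,\dots,r\}\to\Omega$, so there are at most $(q^2)^r$ of them. The probability that \eqref{eq:cover} fails for some $I$ is at most $q^{2r}q^{-4r}<1$, so some choice of the $S_j$ satisfies \eqref{eq:cover} for all $I$.
\end{proof}

\section{Proofs of the main results}\label{sec:proofs}

The uniform laws on the sets $A_j$ are at mutual distance $1-k^2/(qk)=1-k/q$, which equals $x$ only when $(1-x)q$ is an integer. An approximate value is of no use, because $f$ may be discontinuous at $x$. We correct the distance by lowering the weight of each point of $A_j$ and moving the surplus to an atom $*_j$ private to $j$. Such atoms contribute neither to the overlap in \eqref{eq:overlap} nor to agreement. Rounding $(1-x)q$ upward in the definition of $k$ is what makes the surplus nonnegative.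

\begin{proof}[Proof of Theorem~\ref{thm:quant}]
Take $k$, $\delta$ and the sets $A_j$ from Lemma~\ref{lem:cover}, and take distinct elements $*_j\notin\Omega$ for $j\in\mathbb F_q$. Let $w=(1-x)/k^2$. By Lemma~\ref{lem:pair}, $w|A_j|=(1-x)q/k$, and this is at most $1$ because $k\ge(1-x)q$. So we may define a probability law $P_j$ that gives mass $w$ to each point of $A_j$ and mass $1-(1-x)q/k$ to $*_j$. For $j\ne l$, the only elements charged by both $P_j$ and $P_l$ are the points of $A_j\cap A_l$, each with mass $w$ under both laws. By \eqref{eq:overlap} and Lemma~\ref{lem:pair},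
\[
d_{\mathrm{TV}}(P_j,P_l)=1-w\,|A_j\cap A_l|=1-wk^2=x .
\]
In every coupling $X_j\in A_j\cup\{*_j\}$ almost surely, so Proposition~\ref{prop:agree} with $N=q$ gives the stated inequality with $\eta=\max\{\delta,x^r\}$.

The term $\delta$ grows with $r$ and is at least of order $q^{-1/2}$, while $x^r$ decreases geometrically; so we take the least $r$ with $x^r\le q^{-1/2}$, which is $r=\lceil\ln q/(2\ln(1/x))\rceil\ge1$. Put $\lambda=\ln q/\sqrt q$ and $K=\frac1{2\ln(1/x)}+\frac1{\ln2}$. Since $\ln q\ge\ln2$, we have $r\le K\ln q$, and $\lambda\le2$ because $\ln q=2\ln\sqrt q\le2\sqrt q$. Then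
\[
\frac{3r^2}{2q}\le\frac32K^2\lambda^2\le3K^2\lambda,\qquad\sqrt{\frac{2r\ln q}q}\le\sqrt{2K}\,\lambda,\qquad x^r\le\frac1{\sqrt q}\le\frac\lambda{\ln2},
\]
and $\eta=O_x(\lambda)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} and Corollary~\ref{cor:class}]
Let $f:[0,1]\to[0,1]$ have the weaker property in Corollary~\ref{cor:class}. We show $f(x)\ge F(x)$ for each $x$. For $x=0$ we have $f(0)\ge0=F(0)$. For $x=1$, the constants $0$ and $1$ are at distance $1$ and differ with probability $1$ in every coupling, so $f(1)\ge1=F(1)$. For $0<x<1$ and $q$ prime, apply the property to the $q$ laws of Theorem~\ref{thm:quant}, with the value of $r$ stated there. All distances equal $x$, so some coupling has average probability of disagreement at most $f(x)$, while every coupling has average at least $F(x)-O_x(\ln q/\sqrt q)$. Hence $f(x)\ge F(x)-O_x(\ln q/\sqrt q)$ for every prime $q$, and letting $q\to\infty$ gives $f(x)\ge F(x)$.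

A disagreement bound has the weaker property: in a collection with all distances equal to $x$, the coupling of Definition~\ref{def:bound} satisfies $\mathbb P(X_j\ne X_l)\le f(x)$ for each pair, hence on average. This proves Theorem~\ref{thm:main}. Conversely, if $f\ge F$, the coupling of Proposition~\ref{prop:upper} satisfies $\mathbb P(X\neq Y)\le F(d_{\mathrm{TV}}(X,Y))\le f(d_{\mathrm{TV}}(X,Y))$ for all pairs, so $f$ is a disagreement bound.
\end{proof}

\begin{thebibliography}{1}

\bibitem{AS}
Omer Angel and Yinon Spinka,
\emph{Pairwise optimal coupling of multiple random variables},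
arXiv:1903.00632 (2019).

\end{thebibliography}
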